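# Ideals of quadrics with large projective dimension: the bound $h(n-h+1)$

## 1. Projective dimension, height, associated primes

Throughout, $k$ is a field and $S$ is a polynomial ring over $k$ in finitely many variables. All ideals $I\subset S$ in the statements are homogeneous and proper. A quadric is a homogeneous form of degree $2$.

**Definition 1.** The *projective dimension* $\operatorname{pd}(M)=\operatorname{pd}_S(M)$ of a finitely generated $S$-module $M$ is the least length of a projective resolution of $M$. By Hilbert's syzygy theorem it is at most the number of variables of $S$.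

Example. Let $S=k[x,y]$ and $I=(x^2,xy)$. The relation $y\cdot x^2-x\cdot xy=0$ generates all relations, so $0\to S\to S^2\to S\to S/I\to0$ is exact and $\operatorname{pd}(S/I)\le2$. If it were $\leq 1$, then $I$ would be free, hence principal, which it is not. So $\operatorname{pd}(S/I)=2$.

**Definition 2.** The *height* $\operatorname{ht}P$ of a prime $P$ is $\dim S_P$. The height of an ideal is the smallest height of a prime containing it. It depends only on the radical of the ideal.

Example. $\sqrt{(x^2,xy)}=(x)$, so $\operatorname{ht}(x^2,xy)=1$.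

**Definition 3.** A prime $P$ is *associated* to $S/I$, written $P\in\operatorname{Ass}(S/I)$, if $P$ is the annihilator of some element of $S/I$.

Example. In $k[x,y]/(x^2,xy)$ the class of $x$ is nonzero and is killed by $x$ and by $y$. Its annihilator is therefore $(x,y)$, an associated prime of height $2$, larger than the height $1$ of the ideal.

**Definition 4.** A sequence $f_1,\dots,f_r$ in a ring $R$ is *regular* if $(f_1,\dots,f_r)\ne R$ and each $f_i$ is a nonzerodivisor on $R/(f_1,\dots,f_{i-1})$.

Example. Monomials of positive degree in pairwise disjoint sets of variables, such as $xy,\,z^2,\,uv$, form a regular sequence. Let $m_1,\dots,m_r$ be such monomials and let $y$ be the set of variables of $m_r$. Then $R/(m_1,\dots,m_{r-1})=A[y]$, where $A$ does not involve $y$. Multiplication by $m_r$ permutes the $A$-basis of monomials in $y$ injectively, so it is injective.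

We shall use the following textbook facts.

**Fact 5.** If $P\in\operatorname{Ass}(S/I)$, then $\operatorname{pd}(S/I)\ge\operatorname{ht}P$.

Indeed, $PS_P$ is associated to $S_P/I_P$, so this module has depth $0$. By the Auslander–Buchsbaum formula its projective dimension over $S_P$ is $\operatorname{depth}S_P-0=\dim S_P=\operatorname{ht}P$. Localizing a projective resolution shows that projective dimension does not increase under localization.

In the example, Fact 5 gives $\operatorname{pd}\ge2$ again, with no resolution computed.

**Fact 6.** Let $W\subset S$ be multiplicatively closed. If $Q$ is an associated prime of $W^{-1}(S/I)$ over $W^{-1}S$, then $Q\cap S\in\operatorname{Ass}(S/I)$ and $\operatorname{ht}(Q\cap S)=\operatorname{ht}Q$.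

So to find associated primes we may first invert whatever is convenient.

**Fact 7.** (a) (Krull) An ideal generated by $r$ elements, if proper, has height at most $r$. (b) A regular sequence of length $r$ generates an ideal of height $r$. (c) For a proper ideal $\mathfrak b$ of a polynomial ring $R$ over $k$, $\operatorname{ht}\mathfrak b=\dim R-\dim R/\mathfrak b$. (d) If $\mathfrak b\subset R$ is homogeneous, $x$ is a variable, and $\bar{\mathfrak b}\subset R/(x)$ is the image of $\mathfrak b$, then $\operatorname{ht}\bar{\mathfrak b}\le\operatorname{ht}\mathfrak b$, where the left-hand height is taken in the smaller polynomial ring $R/(x)$.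

Part (d) follows from (c). Choose a minimal prime $P$ of $\mathfrak b$ with $\dim R/P=\dim R/\mathfrak b$; it is homogeneous, so $P+(x)$ is proper, and $\dim R/(\mathfrak b+(x))\ge\dim R/(P+(x))\ge\dim R/\mathfrak b-1$. Hence $\operatorname{ht}\bar{\mathfrak b}\le(\dim R-1)-(\dim R/\mathfrak b-1)=\operatorname{ht}\mathfrak b$.

## 2. The inequality $\operatorname{pd}(S/I)\le h(n-h+1)$

Let $I$ be generated by $n$ quadrics and let $h=\operatorname{ht}I$. The question, taken from Sabine El Khoury, "On the projective dimension of $5$ quadric almost complete intersections with low multiplicities", arXiv:1808.01822 (2018), is whether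
$$\operatorname{pd}(S/I)\le h(n-h+1)\tag{1}$$
always holds. The right side does not mention the number of variables of $S$. It is known that four quadrics give $\operatorname{pd}(S/I)\le 6$. For $n=4$ and $h=1,2,3,4$ the right side of (1) is $4,6,6,4$, with maximum $6$.

The answer is no. Here are the two results that we shall prove.

**Theorem 1.** Let $k$ be any field and $h\ge8$. There is an ideal $I$ generated by $n=h+1$ linearly independent quadrics with $\operatorname{ht}I=h$ and
$$\operatorname{pd}(S/I)\ \ge\ 3h-7\ >\ 2h=h(n-h+1).$$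
If $\operatorname{char}k\ne2$, there is also an example with $h=7$, $n=8$ and $\operatorname{pd}(S/I)\ge16>14$.

**Theorem 2.** Let $k$ be an infinite field and $1\le h<n$. There is an ideal $I$ generated by $n$ linearly independent quadrics with $\operatorname{ht}I=h$ and $\operatorname{pd}(S/I)\ge2^{h/7-1}$.

Theorem 2 has two consequences over an infinite field. For each fixed value $r=n-h\ge1$, inequality (1) fails for all large $h$, because $2^{h/7-1}>h(r+1)$ for large $h$. Moreover, already for $h=n-1$, no polynomial in $n$ bounds $\operatorname{pd}(S/I)$ for ideals generated by $n$ quadrics, because $2^{(n-1)/7-1}$ outgrows every polynomial.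

## 3. Complete intersections, height one, and an ideal with equality

Assume the $n$ generators linearly independent.

**The case $h=n$.** Then the quadrics form a regular sequence, the Koszul complex is a minimal resolution, and $\operatorname{pd}(S/I)=n=h(n-h+1)$. Equality holds in (1).

**The case $h=1$.** A minimal prime of $I$ of height $1$ is principal, generated by an irreducible form $f$ that divides all $n$ quadrics. If $\deg f=2$, the quadrics are scalar multiples of $f$, so $n=1$. If $\deg f=1$, then $I=f\cdot(\ell_1,\dots,\ell_n)$ with linearly independent linear forms $\ell_i$. As a module $I\cong(\ell_1,\dots,\ell_n)$ up to a shift, so $\operatorname{pd}(S/I)=\operatorname{pd}(S/(\ell_1,\dots,\ell_n))=n$. Equality holds again.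

**The case $n=h+1$, a family.** Let $e\ge2$, let $S=k[u_1,\dots,u_e,a_1,\dots,a_e]$ and
$$I=(u_1^2,\dots,u_e^2,\ a_1u_1+\dots+a_eu_e).$$
Here $\sqrt I=(u_1,\dots,u_e)$, so $h=e$ and $n=h+1$, and the right side of (1) is $2e$. Put $\sigma=u_1\cdots u_e$ and $E=\sum a_iu_i$, and work in $D=k[a][u]/(u_1^2,\dots,u_e^2)$, graded by degree in $u$. The part $D_e$ is free over $k[a]$ with basis $\sigma$, and $D_{e+1}=0$. In degree $e$ the ideal $ED$ is $E\cdot D_{e-1}$. A basis of $D_{e-1}$ is $\sigma/u_1,\dots,\sigma/u_e$, and $\frac{\sigma}{u_i}E=a_i\sigma$. Hence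
$$(S/I)_e=(D/ED)_e\cong k[a]/(a_1,\dots,a_e)=k .$$
The class of $\sigma$ in $S/I$ is nonzero, is killed by every $u_i$ because $D_{e+1}=0$, and is killed by every $a_i$. So the ideal of all $2e$ variables is associated, and $\operatorname{pd}(S/I)\ge 2e$. As there are only $2e$ variables, $\operatorname{pd}(S/I)=2e=2h$. For $e=2$ this is $(u_1^2,u_2^2,a_1u_1+a_2u_2)$, three quadrics of height $2$ with $\operatorname{pd}=4$.

So (1) is sharp here, and the mechanism is visible: the top product $\sigma$ is killed by *every coefficient* of the extra generator $E$.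

## 4. Cubics hidden in quadrics

To break (1) with $n=h+1$, one would like $E$ to have more than $e$ coefficients. With a single additional quadric this is impossible in the setting above. A quadric with variable coefficients has degree at most $1$ in $u$; it is $\sum a_iu_i$ with linear forms $a_i$, and it has only $e$ coefficients. If we allow degree $2$ in $u$, with $E=\sum_{i<l}a_{il}u_iu_l$, then there are $\binom e2$ coefficients, and the same computation with $\frac{\sigma}{u_iu_l}E=a_{il}\sigma$ would kill $\sigma$ by all of them. But that $E$ is a cubic. This is the point at which the first approach stops.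

To get past it, recall from Fact 6 that associated primes may be computed after inverting elements. If $I$ contains the quadric $wz-\sum a_iu_i$, then after inverting $w$ the variable $z$ *becomes* the form $\sum (a_i/w)u_i$. A product $zu_1$, which is a quadric in $S$, then has degree $2$ in $u$ and degree $1$ in the new coefficients.

There is a price. Each auxiliary $z$ costs one quadric and raises the height by one, so with $n=h+1$ the target $2h$ grows by $2$. With one auxiliary variable, take $(u_1^2,\dots,u_e^2,\ wz-\sum_{i\ge2}a_iu_i,\ zu_1)$, which has $h=e+1$ and $n=h+1$. After inverting $w$ the last generator becomes $\sum_{i\ge2}(a_i/w)u_1u_i$, with $e-1$ coefficients. The class of $\sigma$ is killed by the $e$ variables $u_i$, by $z$, and by $e-1$ coefficients. That is height $2e=2h-2$, not enough. With two auxiliary variables and $E=z_1u_1+z_2u_2$ there are $(e-1)+(e-2)$ coefficients, and the count becomes $e+2+(2e-3)=3e-1$ against the target $2(e+2)=2e+4$. This wins as soon as $e\ge6$. We now carry it out.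

## 5. Nine or more quadrics with $\operatorname{pd}(S/I)\ge3h-7$

Let $h\ge8$, let $e=h-2\ge6$, and let
$$S=k[u_1,\dots,u_e,\;z_1,z_2,\;w_1,w_2,\;a_2,\dots,a_e,\;b_3,\dots,b_e],$$
$$I=\Big(u_1^2,\dots,u_e^2,\;\; w_1z_1-\sum_{i=2}^ea_iu_i,\;\; w_2z_2-\sum_{i=3}^eb_iu_i,\;\; z_1u_1+z_2u_2\Big).$$
There are $n=e+3=h+1$ generators. They are linearly independent, because each of the monomials $u_i^2$, $w_1z_1$, $w_2z_2$, $z_1u_1$ occurs in exactly one generator, one for each generator.

**Step 1.** *This step computes the height.* Every $u_i$ lies in $\sqrt I$, so $I$ and $I+(u)$ have the same radical. Now $I+(u)=(u_1,\dots,u_e,w_1z_1,w_2z_2)$, generated by a regular sequence of length $e+2$. So $\operatorname{ht}I=e+2=h$.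

**Step 2.** *This step simplifies $S/I$ by inverting $w_1$ and $w_2$.* Put $a_i'=a_i/w_1$, $b_i'=b_i/w_2$ and $\Lambda=k[w_1^{\pm1},w_2^{\pm1}][a_2',\dots,a_e',b_3',\dots,b_e']$. Then $S_{w_1w_2}=\Lambda[u,z]$, and up to units the second and third kinds of generators are $z_1-\sum_{i\ge2} a_i'u_i$ and $z_2-\sum_{i\ge3} b_i'u_i$. Eliminating $z_1,z_2$ gives
$$S_{w_1w_2}/IS_{w_1w_2}\cong D/ED,\qquad D=\Lambda[u]/(u_1^2,\dots,u_e^2),\qquad E=\sum_{i=2}^ea_i'u_1u_i+\sum_{i=3}^eb_i'u_2u_i .$$

**Step 3.** *This step finds the top $u$-degree part of $D/ED$.* Grade by $u$-degree. The ring $D$ is free over $\Lambda$ on the squarefree monomials in $u$, so $D_e=\Lambda\sigma$ with $\sigma=u_1\cdots u_e$, and $D_{e+1}=0$. Since $E$ is homogeneous of degree $2$, $(ED)_e=E\,D_{e-2}$. The module $D_{e-2}$ has the basis $\sigma/(u_iu_l)$, $i<l$, and $\frac{\sigma}{u_iu_l}E$ equals $\sigma$ times the coefficient of $u_iu_l$ in $E$, because every other squarefree quadratic monomial shares a variable with $\sigma/(u_iu_l)$. The monomials $u_1u_i$ $(i\ge2)$ and $u_2u_i$ $(i\ge3)$ are pairwise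 distinct. So these coefficients are exactly the $a_i'$, the $b_i'$, and zeros, and
$$(D/ED)_e\cong\Lambda/(a',b')=k[w_1^{\pm1},w_2^{\pm1}],$$
generated by the class of $\sigma$.

**Step 4.** *This step reads off an associated prime.* The class of $\sigma$ in $S_{w_1w_2}/I S_{w_1w_2}$ is killed by all $u_i$ since $D_{e+1}=0$, by $z_1,z_2$ since they act as elements of the ideal $(u)$, and by all $a_i',b_i'$ by Step 3. So its annihilator contains $Q=(u,z,a',b')$. An element of $S_{w_1w_2}=\Lambda[u,z]$ is congruent modulo $Q$ to an element of $k[w_1^{\pm1},w_2^{\pm1}]$, and by Step 3 a nonzero such element does not kill $\sigma$. So the annihilator is exactly $Q$, which is prime with $S_{w_1w_2}/Q=k[w_1^{\pm1},w_2^{\pm1}]$. Its height is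
$$\operatorname{ht}Q=e+2+(e-1)+(e-2)=3e-1=3h-7 .$$
By Fact 6, $Q\cap S\in\operatorname{Ass}(S/I)$ has height $3h-7$, and by Fact 5, $\operatorname{pd}(S/I)\ge3h-7$. Since $h\ge8$, this exceeds $2h$. For $h=8$ we have nine quadrics of height $8$ with $\operatorname{pd}\ge17>16$. This proves the first part of Theorem 1.

## 6. Eight quadrics of height seven

For $h=7$ the ideal above would give $3h-7=14=2h$, just short. Now $e=5$, and there are $\binom52=10$ pairs $\{i,l\}$, so there is room for up to $10$ independent coefficients. To use more of them we spread the coefficients over better linear forms. Assume $\operatorname{char}k\ne2$, let $S=k[u_1,\dots,u_5,z_1,z_2,w_1,w_2,a_1,\dots,a_5,b_1,\dots,b_5]$, and take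
$$I=\Big(u_1^2,\dots,u_5^2,\; w_1z_1-\sum_{i=1}^5a_iu_i,\; w_2z_2-\sum_{i=1}^5b_iu_i,\; z_1\ell_1+z_2\ell_2\Big),$$
$$\ell_1=u_1+u_3+u_4+u_5,\qquad \ell_2=u_2+u_3+u_4 .$$
There are $n=8$ generators, independent by the monomials $u_i^2,w_1z_1,w_2z_2,z_1u_1$. As in Step 1, $I+(u)=(u,w_1z_1,w_2z_2)$ and $\operatorname{ht}I=7$.

Put $p_i=a_i/w_1$, $s_i=b_i/w_2$, $\Lambda=k[w_1^{\pm1},w_2^{\pm1}][p,s]$. Inverting $w_1,w_2$ turns the last generator into $E=(\sum p_iu_i)\ell_1+(\sum s_iu_i)\ell_2$, whose square terms vanish in $D=\Lambda[u]/(u_i^2)$. Step 3 applies without change and gives $(D/ED)_5\cong\Lambda/(c_{il}:i<l)$, where $c_{il}$ is the coefficient of $u_iu_l$ in $E$. Expanding: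
$$\begin{aligned}&c_{12}=p_2+s_1,\quad c_{13}=p_1+p_3+s_1,\quad c_{14}=p_1+p_4+s_1,\quad c_{15}=p_1+p_5,\\&c_{23}=p_2+s_2+s_3,\quad c_{24}=p_2+s_2+s_4,\quad c_{25}=p_2+s_5,\\&c_{34}=p_3+p_4+s_3+s_4,\quad c_{35}=p_3+p_5+s_5,\quad c_{45}=p_4+p_5+s_5.\end{aligned}$$
We need the rank of these ten linear forms. Setting the first seven equal to zero solves, in order, for seven different variables:
$$s_1=-p_2,\quad p_3=p_4=p_2-p_1,\quad p_5=-p_1,\quad s_3=s_4=-p_2-s_2,\quad s_5=-p_2 .$$
So the first seven are independent, with $p_1,p_2,s_2$ left free. Modulo them,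
$$c_{34}\equiv 2(p_2-p_1)-2(p_2+s_2)=-2p_1-2s_2,\qquad c_{35}\equiv c_{45}\equiv(p_2-p_1)-p_1-p_2=-2p_1 .$$
As $2\ne0$ in $k$, these contribute rank $2$, and the total rank is $9$. Hence $\Lambda/(c_{il})$ is a polynomial ring in one variable over $k[w_1^{\pm1},w_2^{\pm1}]$, a domain. As in Step 4, the annihilator of the class of $\sigma$ is exactly the prime $(u,z,c_{il})$: modulo this ideal every element is represented in $\Lambda/(c_{il})$, which acts faithfully on the class of $\sigma$. Its height is $5+2+9=16$. Facts 6 and 5 give $\operatorname{pd}(S/I)\ge16>14$, and Theorem 1 is proved.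

## 7. Passing a socle element from one block of variables to the next

For Theorem 2 we iterate the mechanism. In Section 3 the top product of $K[u]/(u_i^2)$ was killed by the coefficients $a_i$ of $E$. If the coefficients of $E$ are forms in a *new* block of variables, they generate an ideal $J$ in that block, and the question of which elements are killed by everything moves to that block. The next lemma makes this precise.

**Lemma 3 (strand lemma).** Let $K$ be a field, let $v,v',v''$ be disjoint finite blocks of variables, and let $G=K[v]/\mathfrak g$ be standard graded with $G_a=K\sigma\ne0$ and $G_i=0$ for $i>a$. Let $E_i\in K[v,v']$ be homogeneous of degree $d_i$ in $v$, and let $H\subset K[v',v'']$. Let $B=K[v,v',v'']/(\mathfrak g,E_i,H)$, graded by $v$-degree. Then $B_a$ is an ideal of $B$ annihilated by $v$, and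
$$B_a\cong K[v',v'']/(J,H)\quad\text{as a }K[v',v'']\text{-module}.$$
Here $J\subset K[v']$ is generated by the polynomials $\langle\theta,E_i\rangle$ defined by $\theta E_i=\langle\theta,E_i\rangle\,\sigma$ in $G\otimes_K K[v']$, where $\theta$ runs through a basis of $G_{a-d_i}$.

*Proof.* We have $B=(G\otimes K[v',v''])/(E_i,H)$, and $(G\otimes K[v',v''])_a=K[v',v'']\sigma$ is free of rank one over $K[v',v'']$. The degree-$a$ part of the ideal generated by the $E_i$ and $H$ is $\sum_iG_{a-d_i}E_i\,K[v',v'']+H\,K[v',v'']\sigma$, that is, $(J,H)\sigma$. This gives the isomorphism. Finally $B_i=0$ for $i>a$, so $B_a$ is an ideal and $v$ kills it. $\square$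

Consequently, a nonzero element of $K[v',v'']/(J,H)$ killed by all of $v',v''$ corresponds to a nonzero element of $B$ killed by all of $v,v',v''$.

Example. Let $G=K[v_1,v_2]/(v_1^2,v_2^2)$, $\sigma=v_1v_2$, $E=v_1y_1^2+v_2y_2^2$. Multiplying by $v_2$ and $v_1$ gives $y_1^2\sigma$ and $y_2^2\sigma$, so $J=(y_1^2,y_2^2)$. We are back to an algebra of the same shape in $y_1,y_2$.

Of course $E$ is a cubic, so it must be produced from quadrics as in Section 4.

**Definition 8.** A *gate* for a quadric $q$ consists of two new variables $e,t$ and the generator $et-q$.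

Example. Consider $(et-xy,\ t^2)$ in $k[x,y,e,t]$. After inverting $e$ we have $t=xy/e$, so the second generator becomes, up to a unit, the quartic $x^2y^2$. On the other hand, setting $e=0$ turns the ideal into $(xy,t^2)$, of height $2$; by Fact 7(d) and (a), the original ideal has height $2$. We use gates in both ways: *invert the $e$'s to see the associated prime, and set most $e$'s to $0$ to see the height.*

**A direct attempt at multiplying blocks.** Start from $K[w_\kappa]/(w_\kappa^2)$ with $N$ variables. The four forms $E_m=\sum_\kappa w_\kappa(w'_{(m,\kappa)})^2$, $m=1,\dots,4$, give $J=((w'_{(m,\kappa)})^2)$, a block of $4N$ variables with the same shape. If this cost a bounded number of quadrics at each round, we would have exponential growth. But writing $E_m$ as a quadric $\sum_\kappa w_\kappa t_{m,\kappa}$ takes one gate for each square $(w'_{(m,\kappa)})^2$, so $4N$ gates for $4N$ new variables. The number of generators then grows as fast as the blocks, and nothing exponential is gained.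

So the forms must be *products of few quadrics*, each quadric having arbitrarily many terms; then each costs one gate, whatever $N$ is. A natural candidate is the square $F^2$ of $F=\sum_\kappa x_\kappa w'_\kappa$. It equals $\sum_\kappa x_\kappa^2(w'_\kappa)^2$ plus cross terms, and the cross terms disappear if $x_\kappa x_{\kappa'}=0$ in the current algebra. This suggests an intermediate block $x$ between $w$ and $w'$, whose algebra satisfies $x_\kappa x_{\kappa'}=0$. Three remarks fix what this algebra should be.

* The relations $x_\kappa x_{\kappa'}$ can be obtained from $K[w]/(w_\kappa^2)$ with one product of two quadrics, $P=\sum w_\kappa x_\kappa$ and $\tilde P=\sum\alpha_\kappa w_\kappa x_\kappa$: the coefficient of $w_\kappa w_{\kappa'}$ in $P\tilde P$ is $(\alpha_\kappa+\alpha_{\kappa'})x_\kappa x_{\kappa'}$. (With $P^2$ the coefficient would be $2x_\kappa x_{\kappa'}$, zero in characteristic $2$.)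
* These relations alone are not enough, since all powers $x_\kappa^i$ survive in $K[x]/(x_\kappa x_{\kappa'})$ and there is no top degree.
* Adding $x_\kappa^2-x_{\kappa'}^2$ makes the top degree $2$, but there $F^2=\big(\sum_\kappa (w'_\kappa)^2\big)\sigma$ gives a single element of $J$. With $x_\kappa^3-x_{\kappa'}^3$ the top degree is $3$. Then $F^2$ may be multiplied by each $x_\kappa$ separately, and this gives all the squares $(w'_\kappa)^2$.

Let us see the round trip for $N=2$, with $\alpha_1+\alpha_2\ne0$. In $K[w_1,w_2]/(w_1^2,w_2^2)$ with $\sigma=w_1w_2$, the form $P\tilde P$ gives $x_1x_2$. The form $YL^2$ with $Y=w_1(x_1-x_2)+w_2(x_2-x_1)$ and $L=x_1+x_2$ gives $\pm(x_1-x_2)L^2\equiv\pm(x_1^3-x_2^3)$ modulo $x_1x_2$. So $J=(x_1x_2,x_1^3-x_2^3)$, and $K[x_1,x_2]/J$ has basis $1,x_1,x_2,x_1^2,x_2^2,x_1^3$. With $F=x_1w_1'+x_2w_2'$ we get $F^2=x_1^2w_1'^2+x_2^2w_2'^2$. Multiplying by $x_1$ and $x_2$ gives $w_1'^2$ and $w_2'^2$ times the top element $x_1^3=x_2^3$. Four such forms $F$, in four sets of new variables, give four times as many squares. The cost of a round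 is independent of $N$: gates for $P$, $\tilde P$, $Y$, $L^2$ and four $F$'s, plus two products and four squares, $14$ quadrics in all.

## 8. The ideal with $23+14j$ quadrics

Let $k$ be infinite and fix $j\ge0$. The index sets are $K_0=\{1,\dots,11\}$ and $K_c=\{1,2,3,4\}\times K_{c-1}$ for $1\le c\le j$, so $N_c:=|K_c|=11\cdot4^c$.

The *level variables* come in blocks: $U=\{u_\kappa\}_{\kappa\in K_0}$ and $W_0=\{w^0_\kappa\}_{\kappa\in K_0}$; and for $c=1,\dots,j$, $X_c=\{x^c_\kappa\}_{\kappa\in K_{c-1}}$ and $W_c=\{w^c_\kappa\}_{\kappa\in K_c}$.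

The *data* are, for $1\le c\le j$: pairwise distinct scalars $\alpha^c_\kappa\in k$ $(\kappa\in K_{c-1})$ with $\alpha^c_\kappa+\alpha^c_{\kappa'}\ne0$ for $\kappa\ne\kappa'$, which exist since $k$ is infinite (choose them one at a time, each avoiding finitely many values); and an $N_{c-1}$-cycle $\tau_c$ on $K_{c-1}$, to be chosen in Section 10.

The *gates* are indexed by the following names $g$, each with a quadric $q_g$ in the level variables.

* $s_\kappa$ $(\kappa\in K_0)$: $(w^0_\kappa)^2$.
* $p_c$: $P_c=\sum_\kappa w^{c-1}_\kappa x^c_\kappa$; and $\tilde p_c$: $\tilde P_c=\sum_\kappa\alpha^c_\kappa w^{c-1}_\kappa x^c_\kappa$.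
* $y_c$: $Y_c=\sum_\kappa w^{c-1}_\kappa(x^c_\kappa-x^c_{\tau_c\kappa})$; and $\ell_c$: $L_c^2$, where $L_c=\sum_\kappa x^c_\kappa$.
* $f_{c,m}$ $(1\le m\le4)$: $F_{c,m}=\sum_{\kappa\in K_{c-1}}x^c_\kappa\,w^c_{(m,\kappa)}$.

There are $11+8j$ gates, each with two variables $e_g,t_g$. Let $S$ be the polynomial ring over $k$ in all level variables and all $e_g,t_g$, and let $I$ be generated by

* (G) $e_gt_g-q_g$ for all gates $g$ ($11+8j$ quadrics);
* (E0) $u_\kappa^2$ ($11$ quadrics);
* (E1) $\sum_{\kappa\in K_0}u_\kappa t_{s_\kappa}$ ($1$ quadric);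
* (E2) $t_{p_c}t_{\tilde p_c}$ and $t_{y_c}t_{\ell_c}$ ($2j$ quadrics);
* (E3) $t_{f_{c,m}}^2$ ($4j$ quadrics).

The number of generators is $n_0=23+14j$. They are linearly independent: each contains a monomial, namely $e_gt_g$, $u_\kappa^2$, $u_1t_{s_1}$, $t_{p_c}t_{\tilde p_c}$, $t_{y_c}t_{\ell_c}$ or $t_{f_{c,m}}^2$, that occurs in no other generator.

## 9. An element killed by all level variables

**Step 1.** *This step removes the gates by inverting the $e_g$.* Let $K=k(e_g:g)$ and localize at $k[e_g:g]\setminus0$. The ring becomes $S'=K[\text{levels},t]$. In it (G) says $t_g=q_g/e_g$ up to a unit, so the $t_g$ can be eliminated. Let $T=K[\text{levels}]$. Then $S'/IS'\cong T/\mathfrak a$ with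
$$\mathfrak a=\Big(u_\kappa^2,\ \ \sum_\kappa\varepsilon_\kappa u_\kappa(w^0_\kappa)^2,\ \ P_c\tilde P_c,\ \ Y_cL_c^2,\ \ F_{c,m}^2\Big),\qquad \varepsilon_\kappa=1/e_{s_\kappa}\in K^\times .$$

**Claim 4.** $T/\mathfrak a$ contains a nonzero element annihilated by all level variables.

We prove this by applying Lemma 3 successively along the chain of blocks $U,W_0,X_1,W_1,\dots,X_j,W_j$. Each generator of $\mathfrak a$ lies in $U$ alone or in two consecutive blocks, and it is homogeneous in the earlier of the two. So at each stage $v$ is the current block, $v'$ the next, $v''$ all later ones, and $H$ consists of the generators not involving $v$.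

**Step 2.** *This step passes from $U$ to $W_0$.* Here $G=K[u]/(u_\kappa^2)$ with $\sigma=\prod u_\kappa$ and $a=11$. The form $\sum\varepsilon_\kappa u_\kappa(w_\kappa^0)^2$ has degree $1$ in $u$; multiplying by $\sigma/u_\kappa$ gives $\varepsilon_\kappa(w^0_\kappa)^2\sigma$. So $J=((w^0_\kappa)^2:\kappa\in K_0)$.

**Step 3.** *This step passes from $W_{c-1}$ to $X_c$.* Now $G=K[w_\kappa]/(w_\kappa^2)$, $\kappa\in K_{c-1}$, with $\sigma=\prod w_\kappa$; we drop the upper indices. In $G\otimes K[x]$ the terms $w_\kappa^2$ vanish and
$$P_c\tilde P_c=\sum_{\{\kappa,\kappa'\},\ \kappa\ne\kappa'}(\alpha_\kappa+\alpha_{\kappa'})\,w_\kappa w_{\kappa'}\,x_\kappa x_{\kappa'} .$$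
Multiplying by $\sigma/(w_\kappa w_{\kappa'})$ gives $(\alpha_\kappa+\alpha_{\kappa'})x_\kappa x_{\kappa'}\sigma$ with a nonzero scalar, and the remaining basis elements of $G_{a-2}$ are of the same form. So $P_c\tilde P_c$ contributes to $J$ all $x_\kappa x_{\kappa'}$ with $\kappa\ne\kappa'$. The form $Y_cL_c^2$ has degree $1$ in $w$, and multiplying by $\sigma/w_\kappa$ gives $(x_\kappa-x_{\tau_c\kappa})L_c^2$. Modulo the products $x_\kappa x_{\kappa'}$ we have $x_\kappa L_c^2\equiv x_\kappa^3$, so this is $x_\kappa^3-x_{\tau_c\kappa}^3$. Since $\tau_c$ is a single cycle on all of $K_{c-1}$, these differences generate all differences: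
$$J=\big(x_\kappa x_{\kappa'},\ x_\kappa^3-x_{\kappa'}^3\ :\ \kappa\ne\kappa'\big).$$

**Step 4.** *This step passes from $X_c$ to $W_c$ and returns to squares, with four times as many variables.* Let $G=K[x]/J$ with this $J$. We check the hypotheses of Lemma 3. Monomials in two different variables vanish in $G$, so $G_1$ and $G_2$ have bases $\{x_\kappa\}$ and $\{x_\kappa^2\}$, and $G_3$ is spanned by $\sigma=x_\kappa^3$, the same element for every $\kappa$. The linear functional on cubic forms that is $1$ on each pure cube and $0$ on every other cubic monomial vanishes on $J_3$, so $\sigma\ne0$. Finally $G_4=0$, since $x_\kappa^4=x_\kappa x_{\kappa'}^3=0$ for any $\kappa'\ne\kappa$. So $a=3$. In $G\otimes K[w^c]$ the cross terms of $F_{c,m}^2$ vanish, and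
$$F_{c,m}^2=\sum_\kappa x_\kappa^2\,(w^c_{(m,\kappa)})^2,\qquad x_\kappa F_{c,m}^2=(w^c_{(m,\kappa)})^2\,\sigma .$$
As $\{x_\kappa\}$ is a basis of $G_1=G_{a-2}$ and $m$ runs over $1,\dots,4$, we get $J=((w^c_\lambda)^2:\lambda\in K_c)$. This is the input of Step 3 with $c+1$ in place of $c$.

**Step 5.** *This step concludes Claim 4 and counts.* At the end of the chain we reach $K[w^j]/((w^j_\lambda)^2)$, in which $\prod_\lambda w^j_\lambda$ is nonzero and killed by every $w^j_\lambda$. By the remark after Lemma 3, we may pull it back one stage at a time, and each time we obtain a nonzero element that is killed by all the later blocks and by the current one. In $T/\mathfrak a$ it is killed by all level variables. This proves Claim 4.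

In $S'/IS'$ each $t_g$ acts as $q_g/e_g$, which lies in the ideal of the level variables, so the element is also killed by all $t_g$. Its annihilator contains the maximal ideal $(\text{levels},t)$ of $S'$ and is proper, hence equals it. By Facts 6 and 5,
$$\operatorname{pd}(S/I)\ \ge\ \#\text{levels}+\#\text{gates}=\Big(22+5\sum_{c=1}^jN_{c-1}\Big)+(11+8j)=33+8j+\tfrac{55}3(4^j-1)\ >\ \tfrac{55}3\,4^j .\tag{2}$$
Here we used $|X_c|+|W_c|=5N_{c-1}$ and $\sum_{c=1}^jN_{c-1}=\frac{11}3(4^j-1)$; the last inequality holds since $33>\frac{55}3$.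

## 10. The height is $n_0-1$ for a suitable cyclic order

So far $14$ quadrics per round multiply the blocks by $4$. This is of use only if the height is as large as possible. We show that $\operatorname{ht}I=22+14j=n_0-1$ for suitable cycles $\tau_c$.

**Step 1.** *This step removes $u$.* We have $u_\kappa\in\sqrt I$, and (E1) lies in the ideal $(u)$, while (G), (E2), (E3) do not involve $u$. So
$$\operatorname{ht}I=\operatorname{ht}(I+(u))=11+\operatorname{ht}\mathfrak b ,$$
where $\mathfrak b$, in the polynomial ring in the variables other than $u$, is generated by the $11+14j$ quadrics (G), (E2), (E3). By Fact 7(a), $\operatorname{ht}\mathfrak b\le11+14j$. For the reverse inequality, Fact 7(d) says that it is enough to set some variables to $0$ and reach height $11+14j$ in the smaller ring. The plan is to set $e_g=0$ for most gates, so that $e_gt_g-q_g$ becomes $-q_g$, and to keep so few level variables that the $q_g$ become essentially monomials in disjoint variables.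

**Step 2.** *This step chooses the indices to keep, and the cycles $\tau_c$.* Recursively for $c=1,\dots,j$, choose distinct elements $a_c,b_c,d_c,a_c',\gamma_c,\beta_{c,1},\dots,\beta_{c,4}\in K_{c-1}$. Put
$$\Pi_c=\{b_c,d_c,a_c',\gamma_c,\beta_{c,1},\dots,\beta_{c,4}\},$$
a set of $8$ elements not containing $a_c$, and for $c\ge2$ put $\epsilon_{c,m}=(m,\beta_{c-1,m})\in K_{c-1}$, $1\le m\le4$. We require:

* (i) $\tau_ca_c=a_c'$, and $\tau_cb_c,\tau_cd_c\notin\Pi_c$; for $c\ge2$ also $\tau_c\epsilon_{c,m}\notin\Pi_c$;
* (ii) for $c\ge2$: $\epsilon_{c,m}\notin\Pi_c\cup\{a_c\}$;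
* (iii) for $c\ge2$: the second coordinates of $a_c,b_c,d_c$ are not in $\Pi_{c-1}$.

For $c=1$, only (i) matters. Order the $11$ elements of $K_0$ cyclically as
$$b,*,d,*,a,a',\gamma,\beta_1,\beta_2,\beta_3,\beta_4,$$
where each $*$ is an element without a name, and let $\tau_1$ be the successor map. The successors of $b$ and $d$ are unnamed, hence outside $\Pi_1$, and the successor of $a$ is $a'$.

For $c\ge2$, choose $a_c,b_c,d_c$ distinct in $\{1,2,3,4\}\times(K_{c-2}\setminus\Pi_{c-1})$. This set has at least $4\cdot(11-8)=12$ elements, and (iii) holds. These three differ from the $\epsilon_{c,m}$, whose second coordinates $\beta_{c-1,m}$ lie in $\Pi_{c-1}$. Removing the seven elements $a_c,b_c,d_c,\epsilon_{c,m}$ from $K_{c-1}$ leaves at least $44-7=37$ elements. Among them choose $a_c',\gamma_c,\beta_{c,1},\dots,\beta_{c,4}$ and six spare elements $*$. Then (ii) holds. Let $\tau_c$ be the successor map of the cyclic order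
$$b,*,d,*,\epsilon_1,*,\epsilon_2,*,\epsilon_3,*,\epsilon_4,*,a,a',\gamma,\beta_1,\beta_2,\beta_3,\beta_4,(\text{all others}).$$
The successors of $b,d,\epsilon_1,\dots,\epsilon_4$ are spare elements, outside $\Pi_c$, and the successor of $a$ is $a'$, so (i) holds.

**Step 3.** *This step specializes and computes what is left of each quadric.* Set $e_g=0$ for all gates except the $s_\kappa$. Set to $0$ all level variables (the $u$'s are already gone) except, for each $c=1,\dots,j$,
$$x^c_\kappa\ (\kappa\in\Pi_c),\qquad w^{c-1}_{a_c},\ w^{c-1}_{b_c},\ w^{c-1}_{d_c},\qquad w^c_{(m,\beta_{c,m})}\ (1\le m\le4).$$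
Thus the surviving variables in $W_{c-1}$, for $1\le c\le j$, are those with index $a_c,b_c,d_c$ and, if $c\ge2$, the four $\epsilon_{c,m}$. A bar denotes the specialized form. Write $w=w^{c-1}$, $x=x^c$, and drop some indices $c$.

In $P_c$ and $\tilde P_c$ a term $w_\kappa x_\kappa$ survives only if $\kappa\in\{a,b,d,\epsilon_m\}\cap\Pi_c$. We have $b,d\in\Pi_c$, while $a\notin\Pi_c$, and $\epsilon_m\notin\Pi_c$ by (ii). So
$$\bar P_c=w_bx_b+w_dx_d,\qquad\bar{\tilde P}_c=\alpha_bw_bx_b+\alpha_dw_dx_d .$$
In $Y_c$ we look at $w_\kappa(x_\kappa-x_{\tau\kappa})$ for the surviving $\kappa$. For $\kappa=b,d$ the variable $x_{\tau\kappa}$ is $0$ by (i), and $w_\kappa x_\kappa$ remains. For $\kappa=a$ we have $x_a=0$ and $\tau a=a'$, so $-w_ax_{a'}$ remains. For $\kappa=\epsilon_m$ both $x_\kappa$ and $x_{\tau\kappa}$ are $0$, by (ii) and (i). So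
$$\bar Y_c=w_bx_b+w_dx_d-w_ax_{a'} .$$
Clearly $\bar L_c^2=\big(\sum_{\kappa\in\Pi_c}x_\kappa\big)^2$. In $F_{c,m}=\sum_\kappa x^c_\kappa w^c_{(m,\kappa)}$ a surviving term has $\kappa\in\Pi_c$ and $(m,\kappa)$ a surviving index in $W_c$. If $(m,\kappa)=(m',\beta_{c,m'})$, then $m'=m$ and $\kappa=\beta_{c,m}$. If $c<j$ and $(m,\kappa)\in\{a_{c+1},b_{c+1},d_{c+1}\}$, then $\kappa\notin\Pi_c$ by (iii) for $c+1$, a contradiction. So
$$\bar F_{c,m}=x^c_{\beta_{c,m}}\,w^c_{(m,\beta_{c,m})} .$$

**Step 4.** *This step simplifies the generators up to radical.* The specialized ideal $\bar{\mathfrak b}$ is generated by $\bar P_c,\bar{\tilde P}_c,\bar Y_c,\bar L_c^2,\bar F_{c,m}$, the quadrics (E2), (E3), and the eleven elements $e_{s_\kappa}t_{s_\kappa}-(\bar w^0_\kappa)^2$, where $\bar w^0_\kappa$ is $w^0_\kappa$ or $0$. Since $\alpha_b\ne\alpha_d$, the forms $\bar P_c$ and $\bar{\tilde P}_c$ generate the same ideal as $w_bx_b$ and $w_dx_d$, and with $\bar Y_c$ we then also have $w_ax_{a'}$. Replacing $\bar L_c^2$ by $\bar L_c$ does not change the radical. So up to radical $\bar{\mathfrak b}$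 is generated by the $14j$ elements
$$w_bx_b,\quad w_dx_d,\quad w_ax_{a'},\quad\bar L_c,\quad x^c_{\beta_{c,m}}w^c_{(m,\beta_{c,m})},\quad t_{p_c}t_{\tilde p_c},\quad t_{y_c}t_{\ell_c},\quad t_{f_{c,m}}^2\qquad(1\le c\le j,\ 1\le m\le4),$$
namely $3+1+4+2+4=14$ for each $c$, together with the $11$ elements $e_{s_\kappa}t_{s_\kappa}-(\bar w^0_\kappa)^2$.

**Step 5.** *This step shows that these $11+14j$ elements form a regular sequence.* Take the $\bar L_c$ first. The variable $x^c_{\gamma_c}$ occurs with coefficient $1$ in $\bar L_c$ and in no other listed element, because $\gamma_c$ differs from $b_c,d_c,a_c',\beta_{c,m}$. So the $\bar L_c$ form a regular sequence that just eliminates the variables $x^c_{\gamma_c}$. The quotient is a polynomial ring in the remaining variables, and the other elements are unchanged.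

Next come the other $13j$ elements. They are monomials in pairwise disjoint sets of variables. For the $x$'s this holds because $b_c,d_c,a'_c,\beta_{c,1},\dots,\beta_{c,4}$ are distinct. In $W_c$ the indices used are $a_{c+1},b_{c+1},d_{c+1}$ (if $c<j$) and $(m,\beta_{c,m})$, $1\le m\le 4$ (if $c\geq 1$). The three are distinct, the four are distinct, and for $1\le c<j$ the three differ from the four, since $(m,\beta_{c,m})=\epsilon_{c+1,m}\notin\Pi_{c+1}\cup\{a_{c+1}\}$ by (ii). The $t$-monomials are disjoint from each other and from the rest. So, by the example after Definition 4, they form a regular sequence.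

Finally add the $e_{s_\kappa}t_{s_\kappa}-(\bar w^0_\kappa)^2$ one at a time. The variables $e_{s_\kappa},t_{s_\kappa}$ occur in no other listed element. So it is enough to know that for any commutative ring $R$ and any $r\in R$ the polynomial $et-r$ is a nonzerodivisor in $R[e,t]$. If $f\ne0$ has top-degree form $f_d$ in $(e,t)$, then the degree-$(d+2)$ form of $(et-r)f$ is $et f_d\ne0$. All listed elements are homogeneous of positive degree, so they generate a proper ideal.

**Step 6.** *This step collects the heights.* By Fact 7(b) the specialized ideal has height $11+14j$. By Step 1, $\operatorname{ht}\mathfrak b=11+14j$, hence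
$$\operatorname{ht}I=22+14j=n_0-1 .\tag{3}$$

## 11. All pairs $1\le h<n$

We now prove Theorem 2.

**Step 1.** *This step disposes of small $h$.* Let $h\le21$. Then $2^{h/7-1}\le h$: for $h\le7$ the left side is at most $1$, and for $8\le h\le21$ it is at most $2^2=4$. The ideal $(x_1^2,\dots,x_h^2,x_1y_1,\dots,x_1y_{n-h})$ is generated by $n$ linearly independent quadrics. Its radical is $(x_1,\dots,x_h)$, so its height is $h$, and the minimal prime $(x_1,\dots,x_h)$ is associated. By Fact 5, $\operatorname{pd}\ge h\ge 2^{h/7-1}$.

**Step 2.** *This step adjusts the ideal to arbitrary $h\ge22$ and $n>h$.* Write $h=22+14j+\rho$ with $j\ge0$ and $0\le\rho\le13$. Take $I\subset S$ from Section 8 for this $j$, with the cycles $\tau_c$ of Section 10. Let $S^+=S[\xi_1,\dots,\xi_\rho,y_1,\dots,y_{n-h-1}]$ and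
$$I^+=IS^++(\xi_1^2,\dots,\xi_\rho^2)+(u_1y_1,\dots,u_1y_{n-h-1}),$$
where $u_1$ is one of the $u_\kappa$, $\kappa\in K_0$. The number of generators is $23+14j+\rho+(n-h-1)=n$. They are linearly independent, because the new ones are new monomials.

**Step 3.** *This step computes the height of $I^+$.* Since $u_1\in\sqrt I$, the ideals $I^+$ and $IS^++(\xi)$ have the same radical. The quotient of $S^+$ by the latter is $(S/I)[y]$, of dimension $\dim S/I+(n-h-1)$, while $\dim S^+=\dim S+\rho+(n-h-1)$. By Fact 7(c) and (3), $\operatorname{ht}I^+=\operatorname{ht}I+\rho=22+14j+\rho=h$.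

**Step 4.** *This step checks that the lower bound (2) persists.* Localize at $k[e_g:g]\setminus0$ and eliminate the $t_g$ as in Section 9. The quotient becomes
$$B\otimes_KK[\xi]/(\xi_1^2,\dots,\xi_\rho^2),\qquad B=K[\text{levels},y]/(\mathfrak a,\,u_1y_1,\dots,u_1y_{n-h-1}).$$
For $B$, run the chain of Section 9, including the $y_i$ in $v'$ at the first application of Lemma 3 (with $v=U$). The new forms $u_1y_i$ have degree $1$ in $u$. Multiplying by $\sigma/u_1$ gives $y_i\sigma$, and multiplying by $\sigma/u_\kappa$ with $\kappa\ne1$ gives $0$ because $u_1^2=0$. So they contribute just the $y_i$ to $J$, and after the first stage the module is $K[W_0,y,X_1,\dots]/((w^0_\kappa)^2,y_i,\dots)$, in which the $y_i$ are zero and the rest is as before. The rest of the chain is unchanged. We obtain a nonzero element $f\in B$ killed by all level variables and all $y_i$. Then $f\otimes\prod\xi_i$ is nonzero, and it is killed by all level variables, all $y_i$, all $\xi_i$, and hence all $t_g$. As in Section 9, its annihilator is the maximal ideal generated by these variables, whose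 height is at least $\#\text{levels}+\#\text{gates}$. Facts 6 and 5, together with the count in (2), give $\operatorname{pd}(S^+/I^+)>\frac{55}3\,4^j$.

**Step 5.** *This step expresses the bound through $h$.* From $14j=h-22-\rho$ and $\rho\le13$,
$$\operatorname{pd}(S^+/I^+)\ \ge\ \tfrac{55}3\,4^j=\tfrac{55}3\,2^{(h-22-\rho)/7}\ \ge\ \tfrac{55}3\,2^{(h-35)/7}=\tfrac{55}{96}\,2^{h/7}\ >\ 2^{h/7-1},$$
since $\frac{55}{96}>\frac12$. This proves Theorem 2. $\blacksquare$
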